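# Linear isometries of $A^p$ spaces and the zeros of their multipliers

## 1. The spaces $A^p(D)$, their isometries, and complete domains

Throughout, $n\ge 1$ is fixed and all domains lie in $\mathbb{C}^n$, unless we pass explicitly to a manifold over $\mathbb{C}^n$. We write $\lambda=\lambda_n$ for Lebesgue measure, "null" means Lebesgue-null, $\mathcal{O}(D)$ is the space of holomorphic functions on $D$, and $J_G$ is the complex Jacobian determinant of a holomorphic map $G$. Recall that the real Jacobian of $G$ is $|J_G|^2$, so for a biholomorphic map $G:D_2\to D_1$ and measurable $u\ge 0$,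
$$\int_{D_1}u\,d\lambda=\int_{D_2}(u\circ G)\,|J_G|^2\,d\lambda. \tag{1}$$

**Definition 1.** For $p>0$, $A^p(D)$ is the space of $\phi\in\mathcal{O}(D)$ with $\|\phi\|_p=\left(\int_D|\phi|^p\,d\lambda\right)^{1/p}<\infty$.

For $p<1$ this is not a norm, but it is still a number attached to each $\phi$, and that is all we use. If $D$ is bounded, all polynomials lie in $A^p(D)$.

*Example.* Let $\Delta$ be the unit disc and $\Delta^*=\Delta\setminus\{0\}$. Then $\int_{\Delta^*}|z|^{-p}\,d\lambda=2\pi\int_0^1 r^{1-p}\,dr$, which is finite exactly when $p<2$. So $1/z\in A^p(\Delta^*)$ if and only if $p<2$. This small computation is the reason the number $2$ appears in this talk.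

We shall often use one standard fact.

**Fact 1 (extension).** Let $S$ be a proper analytic subset of a connected complex manifold $M$, and let $f\in\mathcal{O}(M\setminus S)$. If $f$ is locally bounded near every point of $S$, or locally $L^2$ near every point of $S$, then $f$ extends holomorphically to $M$.

Local $L^p$ with $p<2$ is not enough, as $1/z$ shows.

**Definition 2.** A linear isometry $T:A^p(D_1)\to A^p(D_2)$ is a linear isomorphism with $\|T\phi\|_p=\|\phi\|_p$ for all $\phi$. Surjectivity is part of the definition.

*Example (weighted composition).* Let $G:D_2\to D_1$ be biholomorphic and suppose $h\in\mathcal{O}(D_2)$ satisfies $|h|^p=|J_G|^2$. Then $h$ has no zeros, and by (1)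
$$\int_{D_2}|h|^p|\phi\circ G|^p\,d\lambda=\int_{D_2}|\phi\circ G|^p|J_G|^2\,d\lambda=\int_{D_1}|\phi|^p\,d\lambda .$$
So $\phi\mapsto h\cdot(\phi\circ G)$ preserves norms. The inverse is $\psi\mapsto(\psi/h)\circ G^{-1}$, which preserves norms by the same computation read backwards, so this is a linear isometry. Concretely, take $D_1=D_2=\Delta$, $G(w)=(w-a)/(1-\bar aw)$ with $|a|<1$. Then $G'(w)=(1-|a|^2)/(1-\bar aw)^2$, and $h(w)=(1-|a|^2)^{2/p}(1-\bar aw)^{-4/p}$ works, with the principal branch, because $\operatorname{Re}(1-\bar aw)>0$.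

*Example (surjectivity matters).* On $\Delta$ with $p=1$ put $T\phi(z)=2z^2\phi(z^2)$. The map $z\mapsto z^2$ is two-to-one with real Jacobian $4|z|^2$, so $\int_\Delta 2|z|^2|\phi(z^2)|\,d\lambda=\int_\Delta|\phi|\,d\lambda$. This $T$ preserves norms, but it is not onto, since every $T\phi$ vanishes at $0$. Note that its multiplier $2z^2$ has a zero.

**Definition 3.** A bounded domain $D$ is $A^p$-complete if there is no domain $\tilde D\supsetneq D$ for which the restriction map $A^p(\tilde D)\to A^p(D)$ is a linear isometry.

The following lemma makes the definition easy to test.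

**Lemma 1.** Let $D$ be a bounded domain and $\tilde D\supseteq D$ a domain such that $A^p(\tilde D)\to A^p(D)$ is a linear isometry. Then $\tilde D\setminus D$ is null and $\tilde D\subset\overline D$. Consequently, if $D$ equals the interior of $\overline D$, then $D$ is $A^p$-complete for every $p>0$.

*Proof.* By surjectivity some function in $A^p(\tilde D)$ restricts to $1$ on $D$. By the identity theorem it is $1$ on $\tilde D$. Equality of norms gives $\lambda(\tilde D)=\lambda(D)<\infty$, so $\tilde D\setminus D$ is null. The open set $\tilde D\setminus\overline D$ is null, hence empty. If $D$ is the interior of $\overline D$, then the open set $\tilde D\subset\overline D$ is contained in $D$. $\square$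

*Example (the punctured disc).* By Lemma 1 the only possible proper enlargement of $\Delta^*$ is $\Delta$. If $p\ge2$, then functions in $A^p(\Delta^*)$ are in $L^2$ (the measure is finite), so they extend by Fact 1, and $\Delta^*$ is not $A^p$-complete. If $p<2$, then $1/z\in A^p(\Delta^*)$ does not extend, and $\Delta^*$ is $A^p$-complete.

*Example (a complete domain that is not pseudoconvex).* Let $H\subset\mathbb{C}^2$ be the Hartogs figure
$$H=\{|z_1|<1,\ |z_2|<\tfrac12\}\cup\{\tfrac12<|z_1|<1,\ |z_2|<1\}.$$
Its closure is contained in $\{|z_1|\le1,|z_2|\le\frac12\}\cup\{\frac12\le|z_1|\le1,|z_2|\le1\}$. An interior point of this set has $|z_1|<1$ and $|z_2|<1$. If $|z_1|\le\frac12$, then arbitrarily close to it there are points with first coordinate of modulus less than $\frac12$ and second coordinate of modulus larger than $|z_2|$. These lie in the set only if their second modulus is at most $\frac12$, so $|z_2|<\frac12$. Hence $H$ is the interior of its closure, so it is $A^p$-complete for all $p>0$. But every $f\in\mathcal{O}(H)$ extends to $\Delta^2$,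 by $\hat f(z)=\frac1{2\pi i}\int_{|\zeta|=r}\frac{f(\zeta,z_2)}{\zeta-z_1}\,d\zeta$ with $r<1$ close to $1$. So completeness gives no pseudoconvexity, and we shall have to cope with that.

## 2. Does the normed space $A^p(D)$ determine $D$?

Completeness removes the obvious ambiguity: a domain that can be enlarged without changing $A^p$ cannot be distinguished from its enlargement. The conjecture, taken from Fusheng Deng, Jiafu Ning, Zhiwei Wang and Xiangyu Zhou, "Linear isometric invariants of bounded domains", arXiv:2209.03510 (2022), says that for $p<2$ nothing else goes wrong: if $D_1,D_2$ are $A^p$-complete bounded domains for some $p\in(0,2)$ and $A^p(D_1)$, $A^p(D_2)$ are linearly isometric, then $D_1$ and $D_2$ are holomorphically equivalent. Only the linear structure and the norm are given, and a map between the domains is to be produced from them.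

For $p=2$ this is hopeless. The space $A^2(D)$ of a bounded domain is an infinite-dimensional separable Hilbert space, so all these spaces are isometric. The disc $\Delta$ and the annulus $\{\frac12<|z|<1\}$ are both $A^2$-complete by Lemma 1, and they are not biholomorphic. For $p<2$ the conjecture is true.

**Theorem 1.** Let $0<p<2$ and let $D_1,D_2\subset\mathbb{C}^n$ be bounded $A^p$-complete domains. If there is a linear isometry $T:A^p(D_1)\to A^p(D_2)$, then $D_1,D_2$ are biholomorphic. More precisely, there are a biholomorphic map $G:D_2\to D_1$ and a nowhere zero $h\in\mathcal{O}(D_2)$ with $|h|^p=|J_G|^2$ and $T\phi=h\cdot(\phi\circ G)$ for all $\phi\in A^p(D_1)$.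

**Theorem 2.**

* (a) The conclusion of Theorem 1 holds for every $p\in(0,2)$ and every irrational $p>0$. Conversely, if $G:D_2\to D_1$ is biholomorphic and $h\in\mathcal{O}(D_2)$ satisfies $|h|^p=|J_G|^2$, then $\phi\mapsto h\,(\phi\circ G)$ is a linear isometry. Such an $h$ exists if and only if
$$\frac2p\cdot\frac1{2\pi i}\oint_\gamma\frac{dJ_G}{J_G}\in\mathbb{Z}\quad\text{for all loops }\gamma\text{ in }D_2. \tag{2}$$
* (b) Every bounded domain $D$ has a largest domain $\hat D\supseteq D$ for which $A^p(\hat D)\to A^p(D)$ is an isometry. It is bounded and $A^p$-complete. For $p\in(0,2)$ or $p$ irrational, arbitrary bounded domains $D_1,D_2$ have isometric $A^p$ spaces if and only if there is a biholomorphism $G:\hat D_2\to\hat D_1$ satisfying (2) with $D_2$ replaced by $\hat D_2$.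
* (c) For $n\ge2$ and every rational $p\ge2$ the statement of the conjecture fails. So for $n\ge2$ it holds if and only if $p<2$ or $p$ is irrational.
* (d) For $n=1$ the conclusion of Theorem 1 holds for every $p>0$ that is not an even integer.

*Example for (2).* Let $D_1=D_2=\{1<|w|<2\}$ and $G(w)=2/w$, so $J_G=-2w^{-2}$. Around the generating loop the integral $\frac{1}{2\pi i}\oint dJ_G/J_G$ is $-2$, so this $G$ carries a multiplier $h$ exactly when $4/p\in\mathbb{Z}$.

## 3. Equimeasurability and the shape of an isometry

We first show that any isometry is a weighted composition, up to what happens on the zero set of the weight. The tool is a theorem on equimeasurability.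

**Definition 4.** Let $\mu,\nu$ be finite positive measures on spaces $X$, $X'$. Measurable maps $f:X\to\mathbb{C}^N$ and $g:X'\to\mathbb{C}^N$ are equimeasurable if $\mu(f^{-1}(B))=\nu(g^{-1}(B))$ for every Borel set $B\subset\mathbb{C}^N$.

*Example.* On $\Delta$, the function $f(z)=z$ with the measure $\lambda$ and the function $g(z)=z^2$ with the measure $2|z|^2\,d\lambda$ are equimeasurable, since $z\mapsto z^2$ is two-to-one and has real Jacobian $4|z|^2$. So equimeasurability alone does not give injectivity.

**Fact 2.** (Rudin, *$L^p$-isometries and equimeasurability*, Indiana Univ. Math. J. 25 (1976), Thm 1.) Let $0<p<\infty$, $p\notin\{2,4,6,\dots\}$, let $\mu,\nu$ be finite positive measures, $f_i\in L^p(\mu)$, $g_i\in L^p(\nu)$ for $1\le i\le N$, and suppose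
$$\int\Big|1+\sum c_if_i\Big|^p\,d\mu=\int\Big|1+\sum c_ig_i\Big|^p\,d\nu\qquad\text{for all }c\in\mathbb{C}^N.$$
Then $f=(f_i)$ and $g=(g_i)$ are equimeasurable.

For $p=2$ this is false. On the circle with normalized arc length take $f=z$ and $g=(z+z^2)/\sqrt2$. Both integrals equal $1+|c|^2$, but $|f|$ is constant and $|g|$ is not.

Now let $p>0$ with $p\notin2\mathbb{N}$, let $D_1,D_2$ be bounded $A^p$-complete domains and $T:A^p(D_1)\to A^p(D_2)$ a linear isometry. Put
$$h_2=T1\in A^p(D_2),\qquad h_1=T^{-1}1\in A^p(D_1),\qquad S_i=\{h_i=0\}\subset D_i .$$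
Since $T$ is injective, neither $h_i$ vanishes identically. So each $S_i$ is a proper analytic subset, it is null, and $D_i\setminus S_i$ is connected.

**Proposition 1.** There is a biholomorphic map $G:D_2\setminus S_2\to D_1\setminus S_1$ with inverse $F$ such that:

* $G$ and $F$ extend to holomorphic maps $G:D_2\to\overline{D_1}$ and $F:D_1\to\overline{D_2}$;
* $|h_2|^p=|J_G|^2$ on $D_2$ and $|h_1|^p=|J_F|^2$ on $D_1$;
* $T\phi=h_2\cdot(\phi\circ G)$ on $D_2\setminus S_2$ for $\phi\in A^p(D_1)$, and $T^{-1}\psi=h_1\cdot(\psi\circ F)$ on $D_1\setminus S_1$ for $\psi\in A^p(D_2)$;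
* $(h_1\circ G)\,h_2=1$ on $D_2\setminus S_2$.

*Proof.* **Step 1 (equimeasurability).** This step turns the isometry into a statement about measures. On $D_2\setminus S_2$ put
$$G=\frac{(Tz_1,\dots,Tz_n)}{h_2},\qquad d\nu=|h_2|^p\,d\lambda .$$
For $\phi\in A^p(D_1)$ and $c\in\mathbb{C}^{n+1}$, apply $T$ to $1+\sum_{i\le n}c_iz_i+c_{n+1}\phi$ and pull out $h_2$:
$$\int_{D_1}\Big|1+\sum_{i\le n}c_iz_i+c_{n+1}\phi\Big|^p\,d\lambda=\int_{D_2\setminus S_2}\Big|1+\sum_{i\le n}c_iG_i+c_{n+1}\frac{T\phi}{h_2}\Big|^p\,d\nu .$$
Both measures are finite, and all functions are in the relevant $L^p$ space. By Fact 2 the map $(z,\phi)$ on $(D_1,\lambda)$ and the map $(G,T\phi/h_2)$ on $(D_2\setminus S_2,\nu)$ are equimeasurable. In particular, for Borel $B\subset\mathbb{C}^n$,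
$$\lambda(D_1\cap B)=\nu\big(\{w\in D_2\setminus S_2: G(w)\in B\}\big). \tag{3}$$

**Step 2 (extension of $G$).** We show that $G$ extends to $D_2$ with values in $\overline{D_1}$, and mostly in $D_1$. With $B=\mathbb{C}^n\setminus\overline{D_1}$, (3) says that the open set $G^{-1}(B)$ is $\nu$-null. The density $|h_2|^p$ is positive on $D_2\setminus S_2$, so $G^{-1}(B)$ is empty. Thus $G$ is bounded, extends holomorphically to $D_2$ by Fact 1, and by continuity $G(D_2)\subset\overline{D_1}$. Put
$$\Omega_2=\{w\in D_2:G(w)\in D_1\},$$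
an open set. By (3) with $B=\mathbb{C}^n\setminus D_1$, and because $S_2$ is null, $D_2\setminus\Omega_2$ is null. In particular $\Omega_2$ is dense in $D_2$.

**Step 3 (formula for $T$).** This step identifies $T$ on $\Omega_2$. For $\phi\in A^p(D_1)$ the graph $\{(z,\phi(z)):z\in D_1\}$ is a Borel set in $\mathbb{C}^{n+1}$. The map $(z,\phi)$ lies in it everywhere on $D_1$, so by equimeasurability the map $(G,T\phi/h_2)$ lies in it on a set of $\nu$-measure $\lambda(D_1)$. By (3) with $B=\mathbb{C}^n$ this is the total mass of $\nu$. Hence $T\phi/h_2=\phi\circ G$ almost everywhere, and by continuity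
$$T\phi=h_2\cdot(\phi\circ G)\quad\text{on }\Omega_2\qquad(\phi\in A^p(D_1)). \tag{4}$$
If there were a point $w\in\Omega_2\cap S_2$, then by (4) every $T\phi$ would vanish at $w$. But $T$ is onto, and $1\in A^p(D_2)$. So $\Omega_2\cap S_2=\emptyset$.

**Step 4 (inverse).** We show that $G$ is biholomorphic from $\Omega_2$ onto its counterpart in $D_1$. Steps 1–3 for $T^{-1}$ give $F=(T^{-1}w_1,\dots,T^{-1}w_n)/h_1$, extended to $F:D_1\to\overline{D_2}$, an open set $\Omega_1=F^{-1}(D_2)\subset D_1$ with $D_1\setminus\Omega_1$ null and $\Omega_1\cap S_1=\emptyset$, and $T^{-1}\psi=h_1\cdot(\psi\circ F)$ on $\Omega_1$. Let $w\in\Omega_2$. Use (4) with $\phi=h_1$ (so $T\phi=1$) and with $\phi=T^{-1}w_i$: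
$$1=h_2(w)\,h_1(G(w)),\qquad w_i=h_2(w)\,(T^{-1}w_i)(G(w)) .$$
The first equation gives $h_1(G(w))\ne0$ and $h_2(w)=1/h_1(G(w))$. The second then reads $w_i=F_i(G(w))$. So $F(G(w))=w\in D_2$, which says $G(w)\in\Omega_1$. By symmetry $G\circ F=\mathrm{id}$ on $\Omega_1$ and $F(\Omega_1)\subset\Omega_2$. Hence $G:\Omega_2\to\Omega_1$ is biholomorphic with inverse $F$, and $(h_1\circ G)h_2=1$ on $\Omega_2$.

**Step 5 (Jacobian).** We compute $|J_G|$. Let $A\subset\Omega_2$ be Borel and $B=G(A)\subset\Omega_1$. A point of $D_2\setminus S_2$ mapped into $B\subset D_1$ lies in $\Omega_2$, and $G$ is injective there, so the set in (3) is $A$. Therefore $\int_A|h_2|^p\,d\lambda=\lambda(B)=\int_A|J_G|^2\,d\lambda$. As $A$ is arbitrary, $|h_2|^p=|J_G|^2$ on $\Omega_2$, by continuity, and then on $D_2$, by density. Likewise $|h_1|^p=|J_F|^2$ on $D_1$. In particular $G$ is locally biholomorphic on $D_2\setminus S_2$.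

**Step 6 (injectivity off $S_2$).** This prepares the use of completeness. Suppose $w\ne w'$ in $D_2\setminus S_2$ and $G(w)=G(w')=b$. Choose disjoint neighborhoods $N\ni w$, $N'\ni w'$ mapped biholomorphically by $G$ onto the same ball $B$ about $b$. Since $N\setminus\Omega_2$ is null and $G(N\cap\Omega_2)\subset D_1$, the set $B\setminus D_1\subset G(N\setminus\Omega_2)$ is null. So there is a point in $B\cap D_1$. It has a preimage in $N$ and one in $N'$, and both lie in $G^{-1}(D_1)=\Omega_2$. This contradicts the injectivity of $G$ on $\Omega_2$.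

**Step 7 (completeness).** We show $\Omega_2=D_2\setminus S_2$. Let
$$\tilde D=D_1\cup G(D_2\setminus S_2).$$
It is open because $G$ is locally biholomorphic off $S_2$. It is connected because $D_1$ and $G(D_2\setminus S_2)$ are connected and share the nonempty set $G(\Omega_2)$. The set $\tilde D\setminus D_1\subset G\big((D_2\setminus S_2)\setminus\Omega_2\big)$ is null, as the image of a null set under a smooth map. For $\phi\in A^p(D_1)$ define $\tilde\phi=\phi$ on $D_1$ and
$$\tilde\phi=\frac{T\phi}{h_2}\circ\big(G|_{D_2\setminus S_2}\big)^{-1}\quad\text{on }G(D_2\setminus S_2).$$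
If $z=G(w)\in D_1$ with $w\in D_2\setminus S_2$, then $w\in\Omega_2$, and the two definitions agree by (4). So $\tilde\phi$ is a holomorphic extension of $\phi$ to $\tilde D$ with the same norm, and $A^p(\tilde D)\to A^p(D_1)$ is a linear isometry. Since $D_1$ is $A^p$-complete, $\tilde D=D_1$. Hence $G(D_2\setminus S_2)\subset D_1$, that is, $D_2\setminus S_2\subset\Omega_2$. With $\Omega_2\cap S_2=\emptyset$ this gives $\Omega_2=D_2\setminus S_2$. Symmetrically $\Omega_1=D_1\setminus S_1$, and the four claims are what Steps 2–5 say. $\square$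

If $S_1=S_2=\emptyset$, Proposition 1 is exactly the conclusion of Theorem 1, with $h=h_2$. So the problem is reduced to one point: the multipliers $h_1$ and $h_2$ must not have zeros.

## 4. Dimension one, irrational exponents, and a normal form at a zero

**Proof of Theorem 2(d).** Let $n=1$ and $p\notin2\mathbb{N}$, and suppose $x\in S_1$. The set $S_1$ is discrete, and $F$ is injective on $D_1\setminus S_1$, hence on a punctured neighborhood of $x$. If $F'(x)=0$, then $F-F(x)$ would have a zero of order at least $2$ at $x$ ($F$ is not constant), and $F$ would not be injective on any punctured neighborhood of $x$. So $F'(x)\neq0$, and $|h_1(x)|^p=|F'(x)|^2\ne0$, a contradiction. Hence $S_1=\emptyset$, likewise $S_2=\emptyset$, and Proposition 1 gives the conclusion. $\square$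

In dimension $n\ge2$ the Jacobian of a map that is injective off an analytic set can vanish, as the model in Section 5 shows. We need a description of $h_1$ near a zero. If $S_1\neq\emptyset$, it is a hypersurface and has regular points.

**Lemma 2 (normal form).** Let $x$ be a regular point of $S_1$. There are a ball $U\subset D_1$ around $x$, a bounded $t\in\mathcal{O}(U)$ with $dt\neq0$ on $U$, an integer $\nu\ge1$ and a constant $C$ such that
$$S_1\cap U=\{t=0\},\qquad h_1=t^\nu,\qquad |t|\le C|z-x|\quad\text{on }U. \tag{5}$$
Moreover, for compact $K\subset U$,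
$$\int_K|t|^a\,d\lambda<\infty\qquad\text{for }a>-2. \tag{6}$$

*Proof.* Near $x$ there are holomorphic coordinates $(s,y)$ centered at $x$, on a polydisc $\{|s|<r_0,\ |y_j|<r_0\}$, with $S_1=\{s=0\}$. Expand $h_1=\sum_ja_j(y)s^j$ and let $\nu$ be the least $j$ with $a_j\not\equiv0$. Since $h_1=0$ on $\{s=0\}$, $\nu\ge1$. Then $h_1=s^\nu e$ with $e$ holomorphic, $e(0,y)=a_\nu(y)\not\equiv0$, and $e\neq0$ where $s\ne0$. Fix $r<r_0$. The number of zeros of $e(\cdot,y)$ in $|s|<r$ is an integral over $|s|=r$ by the argument principle, so it is continuous in $y$ and therefore constant. It is $0$ when $a_\nu(y)\neq0$. So $e$ has no zeros. Put $t=s\,e^{1/\nu}$ on a small ball $U$ around $x$. Then $h_1=t^\nu$, and $dt=e^{1/\nu}ds\neq0$ at $x$. After shrinking $U$, $dt\ne0$ on $U$, $t$ is bounded, and $|t|\le C|z-x|$ because $t(x)=0$. For (6), cover $K\cap\{t=0\}$ by finitely many charts in which $t$ is a coordinate, and use that $\int_{|t|<1}|t|^a\,d\lambda_1$ is finite for $a>-2$. $\square$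

**Proof of Theorem 2(a), irrational $p$.** Proposition 1 applies. Suppose $S_1\neq\emptyset$ and let $x,t,\nu$ be as in Lemma 2. Since $|J_F|^2=|h_1|^p$, $J_F$ vanishes near $x$ exactly on $\{t=0\}$. By the argument in Lemma 2, $J_F=t^k\cdot(\text{unit})$ near $x$, with an integer $k\ge1$. Comparing $|t|^{p\nu}$ with $|t|^{2k}$ as $t\to0$ gives
$$p\,\nu=2k,\qquad k\ge1. \tag{7}$$
So $p=2k/\nu\in\mathbb{Q}$, a contradiction. Hence $S_1=\emptyset$, likewise $S_2=\emptyset$. $\square$

## 5. The map $(z_1,z_2)\mapsto(z_1,z_1^kz_2)$ for $p\ge2$ and for $p<2$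

For rational $p$ in dimension $n\geq 2$ zeros are conceivable, and here is the model. Let $n\ge2$ and $p=2k/m$ with positive integers $k,m$. Put $\Theta(z)=(z_1,z_1^kz_2,z_3,\dots,z_n)$ and
$$D_2=\Theta(\Delta^*\times\Delta^{n-1})=\{0<|w_1|<1,\ |w_2|<|w_1|^k,\ |w_j|<1\ (j\ge3)\}.$$
On $\Delta^*\times\Delta^{n-1}$ the map $\Theta$ is biholomorphic onto $D_2$, with inverse $w\mapsto(w_1,w_2/w_1^k,w_3,\dots)$, and $J_\Theta=z_1^k$. Since $|z_1^m|^p=|z_1|^{2k}=|J_\Theta|^2$, the map
$$\psi\longmapsto z_1^m\,(\psi\circ\Theta) \tag{8}$$
is a linear isometry of $A^p(D_2)$ onto $A^p(\Delta^*\times\Delta^{n-1})$, by the first example after Definition 2.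

**Proof of Theorem 2(c).** Let $p=2k/m\ge2$ and $D_1=\Delta^n$. Functions in $A^p(\Delta^*\times\Delta^{n-1})$ are in $L^2$, since $p\ge2$ and the volume is finite. So they extend across $\{z_1=0\}$, and this space equals $A^p(\Delta^n)$ with the same norm. Hence (8) is a linear isometry $A^p(D_2)\to A^p(D_1)$.

Both domains are $A^p$-complete, because by Lemma 1 it is enough that each is the interior of its closure. For $\Delta^n$ this is clear. The closure of $D_2$ is contained in $\{|w_2|\le|w_1|^k,\ |w_j|\le1\ (j\ne2)\}$. Let $w$ be an interior point of this set. If $w_1=0$, then $w_2=0$, and the nearby points with $w_1=0$, $w_2\ne0$ are not in the set, which is impossible. If $|w_j|=1$ for some $j\neq2$, enlarging $|w_j|$ slightly leaves the set. If $|w_2|=|w_1|^k$, enlarging $|w_2|$ slightly leaves the set. So $w\in D_2$.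

Finally $D_1$ is simply connected and $D_2$, being homeomorphic to $\Delta^*\times\Delta^{n-1}$, is not. So $D_1$ and $D_2$ are not biholomorphic, and the statement of the conjecture fails for this $p$. Every rational $p\ge2$ has the form $2k/m$. Together with Theorem 2(a), whose remaining case $p<2$ is Theorem 1, this gives the "if and only if" in (c). $\square$

Now look at the same formulas for $p=2k/m<2$. The function $1/z_1$ lies in $A^p(\Delta^*\times\Delta^{n-1})$ and is the image under (8) of $\psi=z_1^{-1-m}\circ\Theta^{-1}\in A^p(D_2)$. So (8) does not map into $A^p(\Delta^n)$. A simple pole along the zero set of the multiplier is cheap in $L^p$ when $p<2$, and it is incompatible with holomorphy on $D_1$. The proof of Theorem 1 makes this happen in general.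

## 6. Candidates for a function with a simple pole along $S_1$

Let $0<p<2$, and suppose $S_1\ne\emptyset$. We take $x,U,t,\nu$ from Lemma 2. Guided by the model, we want $f_1\in\mathcal{O}(D_1\setminus S_1)$ with three properties:

* $f_1$ has a simple pole along $S_1$ near $x$: $tf_1$ is holomorphic near $x$ with value $1$ at $x$;
* $f_1\in L^p(D_1\setminus S_1)$;
* $\psi=(f_1/h_1)\circ G$, which is holomorphic on $D_2\setminus S_2$, extends across $S_2$.

Then $\psi\in A^p(D_2)$, while $T^{-1}\psi=h_1\cdot(\psi\circ F)=f_1$ off $S_1$ has a pole at $x$. This is absurd.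

The first thing to try is a power of $h_1$. The function $1/h_1$ itself never works: near $x$ we have $|h_1|^{-p}=|t|^{-p\nu}=|t|^{-2k}$ with $k\ge1$ by (7), which is not integrable. The right local size is $h_1^{-1/\nu}=1/t$, but this root need not exist globally. Even if $S_1$ has a global reduced equation $g=0$, singular points can spoil $1/g$. For $g=z_1^2-z_2^3$ at the origin of $\mathbb{C}^2$, the dilation $(z_1,z_2)\mapsto(r^3z_1,r^2z_2)$ multiplies volume by $r^{10}$ and $|g|^{-p}$ by $r^{-6p}$. The integral of $|g|^{-p}$ over successive dyadic shells is therefore a positive constant times $2^{-j(10-6p)}$, and the sum diverges for $\frac53\le p<2$.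

So we should construct $f_1$ by solving a $\bar\partial$ equation with $L^2$ estimates, starting from $\chi/t$ with a cutoff $\chi$. Since $1/t$ is not locally $L^2$, a weight vanishing along $S_1$ is needed, and the natural one is $|h_1|^{\kappa/\nu}$, which equals $|t|^\kappa$ near $x$. Its logarithm is pluriharmonic off $S_1$, so it costs nothing in the estimates. This works, and for $\kappa=1$ we shall do it in Section 8. It gives $f$ with the right pole and $\int|f|^2|h_1|^{\kappa/\nu}\,d\lambda<\infty$. To get from there to $L^p$ we use Hölder with exponents $\frac2p$ and $\frac2{2-p}$: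
$$\int|f|^p\,d\lambda\le\Big(\int|f|^2|h_1|^{\kappa/\nu}\,d\lambda\Big)^{p/2}\Big(\int_{D_1\setminus S_1}|h_1|^{-\frac{\kappa p}{\nu(2-p)}}\,d\lambda\Big)^{\frac{2-p}2}. \tag{9}$$
The argument stops at the last factor. Near $x$ it is harmless for small $\kappa$. Over all of $D_1$ nothing we know controls it: other components of $S_1$ may have multiplicities far larger than $\nu$, and membership in $A^p(D_1)$ says nothing about negative powers near the boundary. For instance $h(z)=\exp(-1/(1-z))$ is bounded and zero-free on $\Delta$, since $\operatorname{Re}\frac1{1-z}>\frac12$. But with $z=1-se^{i\theta}$, $|\theta|<\frac\pi4$, $0<s<1$ (these points lie in $\Delta$, as $s<2\cos\theta$), we have $|h|^{-\varepsilon}=e^{\varepsilon\cos\theta/s}\ge e^{\varepsilon/(\sqrt2s)}$, and $\int_0^1e^{\varepsilon/(\sqrt2s)}s\,ds=\infty$ for every $\varepsilon>0$.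

The way past this is to run the $L^2$ construction twice. The first run, with $\kappa=1$, yields a function $f$ for which $\int|f|^2|h_1|^{1/\nu}\,d\lambda$ is finite. That integrand blows up like $|t|^{-1}$ at $x$, and it is globally integrable by construction. So use it as the weight of the second run:
$$\varphi=\kappa\log\big(1+|f|^2|h_1|^{1/\nu}\big).$$
This is plurisubharmonic, near $x$ the weight $e^{-\varphi}$ has size $|t|^\kappa$, and the Hölder factor $\int e^{\frac p{2-p}\varphi}$ is bounded by $\int(1+|f|^2|h_1|^{1/\nu})$ as soon as $\frac{\kappa p}{2-p}\le1$. The uncontrolled factor in (9) is replaced by one that is finite for free. A suitable small $\kappa$ will also take care of the extension across $S_2$.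

## 7. Envelopes of holomorphy and the $L^2$ estimate

The $\bar\partial$ equation is solved on Stein manifolds, and $D_1$ need not be Stein, as the Hartogs figure in Section 1 shows. So we move to the envelope of holomorphy.

**Fact 3 (envelope of holomorphy; Cartan–Thullen, Oka).** For a domain $D\subset\mathbb{C}^n$ there are a connected Stein manifold $E$, a local biholomorphism $\pi:E\to\mathbb{C}^n$ and an open embedding $j:D\to E$ with $\pi\circ j=\mathrm{id}$, such that each $f\in\mathcal{O}(D)$ has a unique extension $\hat f\in\mathcal{O}(E)$, meaning $\hat f\circ j=f$.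

*Example.* For the Hartogs figure $H$ we have $E=\Delta^2$, with $j$ and $\pi$ the inclusions, by the Cauchy integral in Section 1. We do not assume that $\pi$ is injective.

Extension creates no new values: $\hat f(E)=f(D)$. Indeed, if $c\in\hat f(E)\setminus f(D)$, let $q$ be the extension of $1/(f-c)$. Then $q(\hat f-c)$ extends $1$, so it is identically $1$, which is absurd at a point where $\hat f=c$. Since $\pi_i=\hat z_i$, boundedness of $D$ gives $|\pi|\le R$ on $E$ for some $R$.

**Fact 4 (Hörmander–Demailly; Demailly, Ann. Sci. ÉNS 15 (1982)).** Let $Y$ be a Stein manifold, $\pi:Y\to\mathbb{C}^n$ a local biholomorphism, $d\lambda=\pi^*d\lambda_n$, and $\Phi\in C^\infty(Y,\mathbb{R})$ with $\Phi-|\pi|^2$ plurisubharmonic. Let $\alpha=\sum\alpha_j\,d\bar\pi_j$ be smooth and $\bar\partial$-closed with $\int_Y|\alpha|^2e^{-\Phi}\,d\lambda<\infty$, where $|\alpha|^2=\sum|\alpha_j|^2$. Then there is $u\in L^2_{loc}$ with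
$$\bar\partial u=\alpha,\qquad\int_Y|u|^2e^{-\Phi}\,d\lambda\le C_0\int_Y|\alpha|^2e^{-\Phi}\,d\lambda,$$
with $C_0$ an absolute constant.

This is the theorem for weakly pseudoconvex manifolds with a not necessarily complete Kähler metric, applied to $(n,1)$-forms, with the flat metric $i\partial\bar\partial|\pi|^2$ and with $K_Y$ trivialized by $d\pi_1\wedge\dots\wedge d\pi_n$.

We fix the setting for Theorem 1. Let $0<p<2$ and assume $S_1\ne\emptyset$, with $x,U,t,\nu$ as in Lemma 2. Let $(E,\pi,j)$ be the envelope of $D_1$, regard $D_1\subset E$, and let $|\pi|\le R$. Let $\hat h\in\mathcal{O}(E)$ extend $h_1$, and put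
$$Y=E\setminus\{\hat h=0\}.$$
Removing the zero set of a holomorphic function from a Stein manifold leaves a Stein manifold, so $Y$ is Stein. It contains $D_1\setminus S_1=Y\cap D_1$, and $\log|\hat h|$ is smooth and pluriharmonic on $Y$. On $U\setminus S_1$ we have $|\hat h|^{1/\nu}=|t|$.

**Lemma 3 (prescribing a simple pole).** Let $\varphi$ be a smooth plurisubharmonic function on $Y$. Suppose there are a neighborhood $V\subset U$ of $x$, a number $a\in(0,2)$ and a constant $C\geq 1$ with $C^{-1}|t|^a\le e^{-\varphi}\le C|t|^a$ on $V\setminus S_1$. Then there is $g\in\mathcal{O}(Y)$ with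
$$\int_Y|g|^2e^{-\varphi}\,d\lambda<\infty$$
such that $tg$ extends holomorphically near $x$ with $(tg)(x)=1$.

*Proof.* **Step 1 (the equation).** We correct a cutoff of $1/t$ to a holomorphic function, with a weight that forces the correction to be small at $x$. Let $\chi\in C_c^\infty(V)$ with $\chi=1$ near $x$. The support of $\chi$ is compact in $D_1\subset E$, so $\chi/t$, extended by $0$, is smooth on $Y$. Put
$$\alpha=\bar\partial(\chi/t)=t^{-1}\,\bar\partial\chi,$$
a smooth $\bar\partial$-closed form on $Y$. For $\delta\in(0,1)$ let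
$$\Phi_\delta=\varphi+|\pi|^2+n\log\big(|\pi-x|^2+\delta\big).$$
It is smooth, and $\Phi_\delta-|\pi|^2$ is plurisubharmonic, because $|\pi-x|^2+\delta$ is a finite sum of squared moduli of holomorphic functions. On $\operatorname{supp}\alpha$ the function $|\pi-x|$ is bounded below, since $\chi=1$ near $x$. Hence, with $C$ independent of $\delta$, and by (6),
$$\int_Y|\alpha|^2e^{-\Phi_\delta}\,d\lambda\le C\int_{\operatorname{supp}\chi}|t|^{a-2}\,d\lambda<\infty .$$
The finiteness is where $a>0$ is used. Fact 4 gives $u_\delta$ with $\bar\partial u_\delta=\alpha$ and, because $e^{-|\pi|^2}\ge e^{-R^2}$,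
$$\int_Y|u_\delta|^2e^{-\varphi}\big(|\pi-x|^2+\delta\big)^{-n}\,d\lambda\le C \tag{10}$$
uniformly in $\delta$.

**Step 2 (limit $\delta\to0$).** The function $g_\delta=\chi/t-u_\delta$ is in $L^2_{loc}(Y)$ and $\bar\partial g_\delta=0$, so it is holomorphic after a change on a null set. On a compact subset of $Y$ the function $e^{-\varphi}$ is bounded below, and $(|\pi-x|^2+\delta)^{-n}\ge(4R^2+1)^{-n}$. By (10) the $g_\delta$ are bounded in $L^2$ on compact subsets, hence locally uniformly bounded, and by Montel $g_\delta\to g\in\mathcal{O}(Y)$ locally uniformly along a sequence $\delta\to0$. Put $u=\chi/t-g$. Fatou's lemma in (10) gives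
$$\int_Y|u|^2e^{-\varphi}|\pi-x|^{-2n}\,d\lambda\le C. \tag{11}$$
Since $|\pi-x|\le2R$, (11) implies $\int_Y|u|^2e^{-\varphi}\,d\lambda<\infty$. Also $\int_Y|\chi/t|^2e^{-\varphi}\,d\lambda\le C\int_{\operatorname{supp}\chi}|t|^{a-2}\,d\lambda<\infty$. Hence $\int_Y|g|^2e^{-\varphi}\,d\lambda<\infty$.

**Step 3 (the pole at $x$).** It remains to see that $u$ does not destroy the pole. Near $x$, where $\chi=1$, $u=1/t-g$ is holomorphic off $\{t=0\}$, and by (11)
$$\int|u|^2|t|^a|z-x|^{-2n}\,d\lambda<\infty \tag{12}$$
over a neighborhood of $x$. Since $|tu|^2=|u|^2|t|^a\cdot|t|^{2-a}$ with $2-a>0$, the function $tu$ is $L^2$ near $x$ and extends to a holomorphic function $v$ by Fact 1. Suppose $v(x)\ne0$. Then $|u|\ge c/|t|$ near $x$ with $c>0$, and since $|t|\le C|z-x|$ and $a-2<0$, the integral in (12) is at least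
$$c^2\int|t|^{a-2}|z-x|^{-2n}\,d\lambda\ge c'\int|z-x|^{a-2-2n}\,d\lambda=\infty,$$
the last because the real dimension is $2n$. This contradicts (12). So $v(x)=0$, and $tg=1-v$ near $x$ has value $1$ at $x$. $\square$

## 8. Two runs of the estimate: a function in $L^p$ with a pole along $S_1$

**Stage 1 (the auxiliary function $f$).** This run produces the material for the final weight. Apply Lemma 3 with $\varphi=-\frac1\nu\log|\hat h|$, which is pluriharmonic on $Y$. On $U\setminus S_1$ we have $e^{-\varphi}=|\hat h|^{1/\nu}=|t|$, so $a=1$. We obtain $f\in\mathcal{O}(Y)$ with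
$$\int_Y|f|^2|\hat h|^{1/\nu}\,d\lambda<\infty,\qquad (tf)(x)=1, \tag{13}$$
where $tf$ is extended holomorphically near $x$.

**Stage 2 (the function $f_1$).** This run uses the integrand of (13) as weight. Put
$$\kappa=\frac{2-p}3\in\big(0,\tfrac23\big),\qquad\varphi=\kappa\log\big(1+|f|^2|\hat h|^{1/\nu}\big)\ge0 .$$
Since $\hat h\ne0$ on $Y$, $\varphi$ is smooth. It is plurisubharmonic: $\varphi=\kappa\log(1+e^b)$ with $b=\log|f|^2+\frac1\nu\log|\hat h|$ plurisubharmonic, and $b\mapsto\log(1+e^b)$ is convex and increasing. Let $V\Subset U$ be a neighborhood of $x$ on which $|tf-1|\le\frac12$. On $V\setminus S_1$,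
$$|f|^2|\hat h|^{1/\nu}=|tf|^2|t|^{-1}\in\big[\tfrac14|t|^{-1},\tfrac94|t|^{-1}\big],$$
and $t$ is bounded, so $1+|f|^2|\hat h|^{1/\nu}$ is comparable to $|t|^{-1}$, and $e^{-\varphi}$ is comparable to $|t|^\kappa$. Lemma 3 with $a=\kappa\in(0,2)$ gives $f_1\in\mathcal{O}(Y)$ with
$$\int_Y|f_1|^2e^{-\varphi}\,d\lambda<\infty,\qquad(tf_1)(x)=1. \tag{14}$$

**Stage 3 ($f_1\in L^p(D_1\setminus S_1)$).** Here the choice of weight pays off. Write $|f_1|^p=(|f_1|^2e^{-\varphi})^{p/2}e^{p\varphi/2}$ and apply Hölder with exponents $\frac2p$, $\frac2{2-p}$: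
$$\int_{D_1\setminus S_1}|f_1|^p\,d\lambda\le\Big(\int_{D_1\setminus S_1}|f_1|^2e^{-\varphi}\,d\lambda\Big)^{\frac p2}\Big(\int_{D_1\setminus S_1}e^{\frac p{2-p}\varphi}\,d\lambda\Big)^{\frac{2-p}2}.$$
The first factor is finite by (14). Since $\kappa\frac p{2-p}=\frac p3\le1$,
$$e^{\frac p{2-p}\varphi}=\big(1+|f|^2|h_1|^{1/\nu}\big)^{p/3}\le1+|f|^2|h_1|^{1/\nu}\quad\text{on }D_1\setminus S_1,$$
which is integrable by (13), as $D_1$ is bounded. So $f_1\in L^p(D_1\setminus S_1)$.

## 9. Transport to $D_2$ and the end of the proof of Theorem 1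

**Stage 4 (transport).** We move $f_1$ to $D_2$ and show that the result belongs to $A^p(D_2)$. On $D_2\setminus S_2$ put
$$\psi=\frac{f_1}{h_1}\circ G=(f_1\circ G)\,h_2,$$
the two expressions being equal because $(h_1\circ G)h_2=1$. As $|h_2|^p=|J_G|^2$, (1) gives
$$\int_{D_2\setminus S_2}|\psi|^p\,d\lambda=\int_{D_2\setminus S_2}|f_1\circ G|^p|J_G|^2\,d\lambda=\int_{D_1\setminus S_1}|f_1|^p\,d\lambda<\infty .$$
This does not yet show that $\psi$ extends across $S_2$, because $p<2$. We show that $\psi$ is locally $L^2$ on $D_2$. Change variables in (13) and (14), restricted to $D_1\setminus S_1$, with $|J_G|^2=|h_2|^p$ and $|h_1\circ G|=|h_2|^{-1}$: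
$$\int_{D_2\setminus S_2}|f\circ G|^2|h_2|^{p-1/\nu}\,d\lambda<\infty,\qquad\int_{D_2\setminus S_2}|f_1\circ G|^2e^{-\varphi\circ G}|h_2|^p\,d\lambda<\infty. \tag{15}$$

First we bound $f\circ G$. We have
$$|(f\circ G)h_2|^2=|f\circ G|^2|h_2|^{p-1/\nu}\cdot|h_2|^{2-p+1/\nu},$$
the last exponent is positive, and $h_2$ is locally bounded on $D_2$. So $(f\circ G)h_2$ is locally $L^2$ on $D_2$ by (15), and by Fact 1 it extends holomorphically to $D_2$. In particular it is locally bounded: locally on $D_2$, off $S_2$, $|f\circ G|\le C|h_2|^{-1}$.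

Next we bound the weight. Locally on $D_2$, off $S_2$, since $h_2$ is locally bounded,
$$e^{\varphi\circ G}=\big(1+|f\circ G|^2|h_2|^{-1/\nu}\big)^\kappa\le\big(1+C^2|h_2|^{-2-1/\nu}\big)^\kappa\le C'|h_2|^{-\kappa(2+1/\nu)} .$$

Now combine the two:
$$|\psi|^2=\big[|f_1\circ G|^2e^{-\varphi\circ G}|h_2|^p\big]\,e^{\varphi\circ G}|h_2|^{2-p}\le C'\big[|f_1\circ G|^2e^{-\varphi\circ G}|h_2|^p\big]\,|h_2|^{2-p-\kappa(2+1/\nu)} .$$
Because $\nu\ge1$, the last exponent is at least $2-p-3\kappa=0$, so the last factor is locally bounded. This is why $\kappa=\frac{2-p}3$ was chosen. The bracket is integrable by (15). Hence $\psi$ is locally $L^2$ on $D_2$, extends holomorphically to $D_2$ by Fact 1, and $\psi\in A^p(D_2)$.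

**Contradiction and conclusion.** By Proposition 1, on $D_1\setminus S_1$,
$$T^{-1}\psi=h_1\cdot(\psi\circ F)=h_1\cdot\frac{f_1}{h_1}=f_1 .$$
But $T^{-1}\psi\in A^p(D_1)$ is holomorphic at $x$, so $t\,T^{-1}\psi$ vanishes at $x$, while $(tf_1)(x)=1$. This contradiction shows $S_1=\emptyset$. The same argument for $T^{-1}:A^p(D_2)\to A^p(D_1)$, which exchanges the roles of $h_1$ and $h_2$, shows $S_2=\emptyset$. By Proposition 1, $G:D_2\to D_1$ is biholomorphic, $T\phi=h_2\cdot(\phi\circ G)$ with $h_2$ nowhere zero, and $|h_2|^p=|J_G|^2$. This proves Theorem 1. $\blacksquare$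

## 10. The period condition and the hull $\hat D$

Parts (c) and (d) of Theorem 2 are done, given (a). In (a), the case $p\in(0,2)$ is Theorem 1, the irrational case was settled in Section 4, and the converse is the first example after Definition 2. We prove the rest of (a), and then (b).

**Proof of the criterion (2).** Let $G:D_2\to D_1$ be biholomorphic, so $J_G$ has no zeros. Suppose $h\in\mathcal{O}(D_2)$ satisfies $|h|^p=|J_G|^2$. Then $h$ has no zeros and $p\log|h|=2\log|J_G|$. Applying $\partial$, and using $\partial\log|h|=\frac12\frac{dh}h$, we get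
$$\frac{dh}h=\frac2p\,\frac{dJ_G}{J_G}.$$
The integral of the left side over a loop is in $2\pi i\,\mathbb{Z}$, which is (2). Conversely, suppose (2) holds. Then the integral of $\frac2p\frac{dJ_G}{J_G}$ along paths from a base point is well defined modulo $2\pi i\,\mathbb{Z}$, so
$$h=c\,\exp\int\frac2p\,\frac{dJ_G}{J_G}\qquad(c>0)$$
is a well-defined holomorphic function. The differential of $p\log|h|-2\log|J_G|$ is the real part of $p\frac{dh}h-2\frac{dJ_G}{J_G}=0$, so this difference is constant, and a suitable $c$ makes it $0$. This finishes (a). $\square$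

**Proof of Theorem 2(b).** We take the union of all admissible enlargements. Let $D$ be a bounded domain, and let $\mathcal{F}$ be the family of domains $\tilde D\supseteq D$ for which $A^p(\tilde D)\to A^p(D)$ is a linear isometry. By Lemma 1 each $\tilde D\in\mathcal{F}$ satisfies $\tilde D\subset\overline D$ and $\tilde D\setminus D$ is null. Put
$$\hat D=\bigcup_{\tilde D\in\mathcal{F}}\tilde D .$$
It is open, it is connected since all members contain the connected set $D$, and it is bounded since $\hat D\subset\overline D$. By Lindelöf, countably many members of $\mathcal{F}$ cover $\hat D$, so $\hat D\setminus D$ is null.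

We check that $\hat D\in\mathcal{F}$. Let $f\in A^p(D)$. The extensions of $f$ to two members of $\mathcal{F}$ agree with $f$ on $D$. As $D$ differs from the intersection of the two members by a null set, it is dense in that intersection, so the extensions coincide there. Hence they glue to a holomorphic extension of $f$ to $\hat D$, with the same norm because $\hat D\setminus D$ is null. So $A^p(\hat D)\to A^p(D)$ is a linear isometry, and $\hat D$ is the largest member of $\mathcal{F}$.

If $D'\supseteq\hat D$ is a domain for which $A^p(D')\to A^p(\hat D)$ is a linear isometry, then composing with $A^p(\hat D)\to A^p(D)$ shows $D'\in\mathcal{F}$, so $D'=\hat D$. Hence $\hat D$ is $A^p$-complete.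

Finally let $p\in(0,2)$ or $p$ irrational, and let $D_1,D_2$ be bounded domains. Since $A^p(D_i)$ and $A^p(\hat D_i)$ are isometric, $A^p(D_1)$ and $A^p(D_2)$ are isometric if and only if $A^p(\hat D_1)$ and $A^p(\hat D_2)$ are. The domains $\hat D_i$ are bounded and $A^p$-complete. If the spaces $A^p(\hat D_i)$ are isometric, then (a) gives a biholomorphism $G:\hat D_2\to\hat D_1$ and $h$ with $|h|^p=|J_G|^2$, so $G$ satisfies the period condition. Conversely, a biholomorphism $G:\hat D_2\to\hat D_1$ satisfying the period condition has such an $h$ by (a), and $\phi\mapsto h\,(\phi\circ G)$ is a linear isometry. $\blacksquare$
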